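\title{Unique integrability of dominated splittings on the two-torus}

\begin{abstract}
Let $f$ be a $C^1$ diffeomorphism of the two-torus with a dominated splitting $E\oplus F$. We prove that if all periodic points of $f$ are hyperbolic saddles, then $E$ and $F$ are uniquely integrable, and each of them is tangent to exactly one foliation, which is $f$-invariant. This answers a question posed in a paper of He and Gan. In fact, for every such $f$, unique integrability of $F$ can fail only at periodic points at which $F$ is not expanded, and unique integrability of $E$ only at periodic points at which $E$ is not contracted. The proof compares two densities. If two curves tangent to $F$ branch at a point, domination forces their backward images to be long at a definite fraction of all times. At a non-periodic point, a packing argument shows that long backward images are rarer than that.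
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M=\mathbb T^2=\mathbb R^2/\mathbb Z^2$ carry a continuous Riemannian norm $|\cdot|$, with distance $d$. A \emph{line field} is a continuous one-dimensional sub-bundle $F$ of $TM$. An \emph{$F$-arc} is a compact regular $C^1$ curve tangent to $F$, that is, a $C^1$ map $\gamma\colon[t_0,t_1]\to M$ with $0\ne\gamma'(t)\in F_{\gamma(t)}$ for all $t$; its length is denoted by $|\gamma|$.

A \emph{foliation} of $M$ is a continuous partition of $M$ into connected immersed one-dimensional $C^1$ submanifolds, the \emph{leaves}. Continuity means that every point has a neighborhood $\Psi(I\times J)$, where $I,J$ are compact intervals, $\Psi$ is a homeomorphism onto its image, and each \emph{plaque} $\Psi(\{t\}\times J)$ is an arc of a leaf. The line field $F$ is \emph{integrable} if some foliation has all its leaves tangent to $F$. It is \emph{uniquely integrable at $p$} if any two unit-speed $F$-arcs that start at $p$ with the same initial vector coincide near $p$.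

In coordinates $(u,v)$ in which $F$ is spanned by $(b(u,v),1)$, the $F$-arcs are the graphs of solutions of $du/dv=b(u,v)$. Solutions exist because $b$ is continuous, but they need not be unique, and the two notions above differ. The field spanned by $(3|u|^{2/3},1)$ is tangent to the foliation of the plane by the cubics $u=(v-c)^3$, yet both $u=v^3$ and $u=0$ are tangent to it at the origin. Conversely, unique integrability at every point produces exactly one tangent foliation (Section~\ref{sec:foliations}).

Let $f$ be a $C^1$ diffeomorphism of $M$. A $Df$-invariant splitting $TM=E\oplus F$ into one-dimensional sub-bundles is \emph{dominated} if $|Df(u)|<|Df(v)|$ for every $x\in M$ and all unit vectors $u\in E_x$, $v\in F_x$. The two bundles of a dominated splitting are continuous and uniquely defined. For $j\ge0$ put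
\[
J^E_j(x)=\|Df^j|_{E_x}\|,\qquad J^F_j(x)=\|Df^j|_{F_x}\|,\qquad J^E=J^E_1,\quad J^F=J^F_1 .
\]
Domination says that $J^E<J^F$ everywhere: $F$ is always stretched more than $E$, but nothing is said about whether either bundle is expanded or contracted. If $p$ is periodic of period $T$, let $\lambda_E(p)$ and $\lambda_F(p)$ be the eigenvalues of $Df^T_p$ on $E_p$ and $F_p$. Then
\[
|\lambda_E(p)|=\prod_{j<T}J^E(f^jp)<\prod_{j<T}J^F(f^jp)=|\lambda_F(p)| .
\]
The point $p$ is a \emph{hyperbolic saddle} if one eigenvalue has modulus less than $1$ and the other has modulus greater than $1$, which here means $|\lambda_E|<1<|\lambda_F|$. It is a \emph{sink} if both moduli are less than $1$ and a \emph{source} if both are greater than $1$.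

The simplest example is the automorphism of $\mathbb T^2$ induced by the symmetric matrix with rows $(2,1)$ and $(1,1)$: the bundles $E$ and $F$ are the two constant eigendirections, every periodic point is a saddle, and the bundles are tangent to foliations by straight lines. For a general $f$, continuity is the only regularity of $E$ and $F$ at our disposal, so uniqueness of tangent curves cannot be read off from a Lipschitz condition. It has to come from the dynamics. The following is known. If $f$ is partially hyperbolic, meaning that one of $E$, $F$ is uniformly hyperbolic, both bundles are uniquely integrable. The same holds if $f$ is $C^2$ and all its periodic points are hyperbolic saddles. On the other hand, there are diffeomorphisms of $\mathbb T^2$ with a dominated splitting, having sinks or sources, for which neither bundle is integrable, robustly. This suggests that the obstruction sits at periodic points that are not saddles and has nothing to do with the smoothness of $f$, and it leads to the question posed in \cite{HG}: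

\begin{quote}
\emph{Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$. If all periodic points of $f$ are hyperbolic saddles, are the two bundles integrable?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$, all of whose periodic points are hyperbolic saddles (possibly there are none). Then $E$ and $F$ are uniquely integrable at every point. Each is tangent to exactly one foliation, and this foliation is $f$-invariant.
\end{theorem}

It follows from a pointwise statement that makes no global assumption on periodic points.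

\begin{theorem}\label{thm:pointwise}
For every $C^1$ diffeomorphism $f$ of $\mathbb T^2$ with a dominated splitting $E\oplus F$, the bundle $F$ is uniquely integrable at every non-periodic point and at every periodic point with $|\lambda_F|>1$. Likewise, $E$ is uniquely integrable at every non-periodic point and at every periodic point with $|\lambda_E|<1$.
\end{theorem}

It suffices to treat $F$. Indeed, $\|Df^{-1}|_{F_{f(x)}}\|=1/J^F(x)<1/J^E(x)=\|Df^{-1}|_{E_{f(x)}}\|$, so $F\oplus E$ is a dominated splitting for $f^{-1}$, in which $E$ is the more stretched bundle. The maps $f$ and $f^{-1}$ have the same periodic points, and the eigenvalue of $Df^{-T}_p$ on $E_p$ is $1/\lambda_E(p)$. So the statements about $E$ are the statements about $F$ for $f^{-1}$.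

\section{Two linear models and the plan of the proof}\label{sec:models}

Suppose that two different $F$-arcs start at $p$ in the same direction. Join them by a short $E$-arc. This gives a thin triangle with two $F$-sides and one $E$-side, and the quantity to follow is the ratio of its width (the $E$-side) to its height (the $F$-sides). Under $f^{-1}$ the width is multiplied by about $1/J^E$ and the height by about $1/J^F$, so the ratio grows by the factor $J^F/J^E>1$. But two short $F$-arcs from one point are almost parallel, so a \emph{small} triangle has a small ratio. The two examples below show what comes of this tension.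

\begin{example}[a saddle]\label{ex:saddle}
Let $L(u,v)=(u/2,2v)$ and $Q=\{|u|,|v|\le1\}$. Let $F$ be any line field on $Q$ spanned by $(b,1)$ with $|b|\le\frac1{10}$, such that $DL^{-1}F_z=F_{L^{-1}z}$ whenever $z,L^{-1}z\in Q$, and let $E$ be horizontal. Let $c_1,c_2\colon[0,s]\to\mathbb R$, $s\le1$, solve $u'=b(u,v)$, $u(0)=0$. An $F$-arc in $Q$ going up from $0$ lies in the cone $|u|\le v/10$. Its image under $L^{-1}(u,v)=(2u,v/2)$ lies in $Q$, so it is again an $F$-arc in $Q$ going up from $0$. Hence all backward images of the graphs of $c_1,c_2$ lie in the cone. The triangle with vertices $0$, $(c_1(s),s)$, $(c_2(s),s)$ has width $w=|c_1(s)-c_2(s)|$ and height $s$; its image under $L^{-n}$ has width $2^nw$ and height $2^{-n}s$, and the cone condition gives $2^nw\le\frac15\,2^{-n}s$ for all $n$. So $w=0$. Since $s$ may be replaced by any smaller height, $c_1=c_2$.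
\end{example}

\begin{example}[a sink]\label{ex:sink}
Let $L(u,v)=(u/4,v/2)$, let $E$ be horizontal and let $F$ be spanned by $(b,1)$, where
\[
b(u,v)=2v\,\max\{-1,\min\{1,u/v^2\}\}\quad(v\neq0),\qquad b(u,0)=0 .
\]
The function $b$ is continuous because $|b|\le2|v|$, and $b\circ L=b/2$, so $DL\,(b,1)=(b/4,1/2)=\frac12(b\circ L,1)$. For the norm in which $(1,0)$ and $(b,1)$ are orthonormal, $J^E=\frac14<\frac12=J^F$. All parabolas $u=cv^2$ with $|c|\le1$ are tangent to $F$, so $F$ is not uniquely integrable at the origin. It is uniquely integrable elsewhere, since $b$ is locally Lipschitz in $u$ where $v\ne0$ and equals $\pm2v$ near a point $(u_0,0)$ with $u_0\neq0$. Moreover, no foliation of a neighborhood of $0$ is tangent to $F$: in a box $\Psi(I\times J)$ around $0$, uniqueness off the origin makes the $I$-coordinate locally constant along each small half-parabola $\{(cv^2,v):0<v<\varepsilon\}$, so by continuity all of them lie in the plaque of $0$, which is a single graph over $v$.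

The triangle with vertices $0$, $(0,s)$, $(s^2,s)$ has width $s^2$ and height $s$. After $n$ backward steps the width is $4^ns^2$ and the height is $2^ns$. The ratio $2^ns$ grows as before, but it reaches order $1$ only when the height does. The triangle escapes the contradiction by ceasing to be small.
\end{example}

So branching is possible only if the backward images of the $F$-sides are not always short. The proof of Theorem~\ref{thm:pointwise} makes this quantitative at a fixed scale $\delta$.

\begin{itemize}
\item \emph{Branching forces long arcs} (Section~\ref{sec:triangles}). At a time when the $F$-sides have length at most $\delta$, the ratio is at most $1$ and is about to grow by a definite factor. At any other time it drops by at most a bounded factor. Hence the $F$-sides are longer than $\delta$ for at least a fraction $\theta>0$ of the times, where $\theta$ depends only on $f$, however short the arcs were at time $0$.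
\item \emph{Long arcs are rare} (Section~\ref{sec:packing}). If $f^{-n}\gamma$ is long, then $f^n$ does not expand $F$ much along it, and by domination it contracts $E$ exponentially. If two long arcs $f^{-n}\gamma$, $f^{-n'}\gamma$ with $n,n'$ large and $n-n'$ bounded came close, a short $E$-arc between them would be pushed forward to an exponentially short path from $\gamma$ to $f^{-(n-n')}\gamma$. For a short arc $\gamma$ at a non-periodic point these two sets are a definite distance apart. So the long arcs in a window of time are mutually separated, and a compact surface has room for a bounded number of them, however wide the window.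
\end{itemize}

Section~\ref{sec:boxes} prepares the local geometry and one global fact about the plane.

\section{Boxes, crossings and no return}\label{sec:boxes}

From now on $f$ and $E\oplus F$ are as in Theorem~\ref{thm:pointwise}. Since $F$ is one-dimensional and invariant, for every $F$-arc $\gamma$ with arc length $ds$ and every $j\ge0$,
\begin{equation}\label{eq:length}
J^F_j=\prod_{k=0}^{j-1}J^F\circ f^k,\qquad |f^j\gamma|=\int_\gamma J^F_j\,ds,\qquad |f^{-j}\gamma|=\int_\gamma \frac{ds}{J^F_j\circ f^{-j}},
\end{equation}
and the same holds for $E$. The continuous function $J^E/J^F$ is less than $1$ on the compact space $M$, so there is $\chi>0$ with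
\begin{equation}\label{eq:domination}
J^E\le e^{-8\chi}J^F .
\end{equation}
The gap $8\chi$ is a budget from which every error term below will be paid in multiples of $\chi$. Fix $K>1$ with $\|Df\|,\|Df^{-1}\|\le K$, and $\varepsilon_0>0$ such that
\begin{equation}\label{eq:eps}
d(x,y)\le\varepsilon_0\ \Longrightarrow\ |\log J^E(x)-\log J^E(y)|\le\chi,\quad|\log J^F(x)-\log J^F(y)|\le\chi .
\end{equation}

\subsection*{Boxes}
Identify all tangent spaces of $M$ with $\mathbb R^2$ by translation. For $x\in M$ and unit vectors $\mathbf e\in E_x$, $\mathbf f\in F_x$ let $\Phi_x(u,v)=x+u\,\mathbf e+v\,\mathbf f$, and write $Q(t)=\{|u|,|v|\le t\}$. There is $r>0$ such that for every $x$ and every choice of $\mathbf e,\mathbf f$ the map $\Phi_x$ is injective on $Q=Q(r)$, and in the coordinates $(u,v)$ on $Q$ the bundles $E$ and $F$ are spanned by $(1,a)$ and $(b,1)$, where $a,b$ are continuous, $|a|,|b|\le\frac1{10}$, and both vectors have norm in $[\frac12,2]$. Indeed, the set $Z$ of triples $(x,\mathbf e,\mathbf f)$ is compact. The lines $E$ and $F$ at $\Phi_x(u,v)$, read in the basis $\mathbf e,\mathbf f$, and the norm at $\Phi_x(u,v)$ depend continuously on $(x,\mathbf e,\mathbf f,u,v)$;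 at $(u,v)=0$ we have $a=b=0$ and both vectors have norm $1$; uniform continuity gives the bounds. For injectivity, the Euclidean lengths of $\mathbf e,\mathbf f$ are bounded on $Z$, so for small $r$ two points of the parallelogram differ by a vector shorter than every nonzero vector of $\mathbb Z^2$.

We call $Q$, identified with its image, the \emph{box at $x$}, and $x$ its center. Everything lifts to $\mathbb R^2$, where the coordinates $(u,v)$ of the box at a point $\tilde x$ extend to affine coordinates on the whole plane.

We use Peano's theorem in the following form: if $h$ is continuous and $|h|\le m$ on $[t_0,t_0+\alpha]\times[y_0-m\alpha,y_0+m\alpha]$, then $y'=h(t,y)$, $y(t_0)=y_0$ has a solution on $[t_0,t_0+\alpha]$; likewise to the left of $t_0$. Here $m=\frac1{10}$ always.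

\begin{lemma}\label{lem:box}
In every box the following hold.
\begin{enumerate}
\item[(B1)] An $E$-arc contained in $Q$ is a graph $v=g(u)$ with $|g'|\le\frac1{10}$, and its length lies between $\frac12|\Delta u|$ and $2|\Delta u|$. An $F$-arc contained in $Q$ is a graph $u=c(v)$ with $|c'|\le\frac1{10}$, and its length lies between $\frac12|\Delta v|$ and $2|\Delta v|$.
\item[(B2)] An $E$-arc and an $F$-arc contained in $Q$ meet in at most one point.
\item[(B3)] An $F$-arc of length at most $r/4$ starting at the center is contained in $Q(r/2)$. An $E$-arc of length at most $r/8$ starting in $Q(r/2)$ is contained in $Q$.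
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) The velocity of an $E$-arc is a nonzero multiple of $(1,a)$, so $u$ is strictly monotone along it, $g'=a(u,g)$, and the length is $\int|(1,a)|\,|du|$. For $F$ exchange $u$ and $v$.

(B2) For two common points, (B1) gives $|\Delta v|\le|\Delta u|/10$ and $|\Delta u|\le|\Delta v|/10$, so $\Delta u=\Delta v=0$.

(B3) On the largest initial piece of the $F$-arc contained in $Q$, (B1) gives $|v|\le2\cdot\frac r4$ and $|u|\le|v|/10$. This piece does not reach the boundary of $Q$, so it is the whole arc. For the $E$-arc, $|\Delta u|\le r/4$ and $|\Delta v|\le r/40$ on the initial piece, with the same conclusion.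
\end{proof}

The next lemma produces the $E$-side of the triangle, and later the $E$-arc between two nearby long arcs.

\begin{lemma}[crossing]\label{lem:crossing}
Let $z=(u_z,v_z)$ and $\alpha>0$ be such that $[u_z-\alpha,u_z+\alpha]\times[v_z-\frac\alpha{10},v_z+\frac\alpha{10}]\subset Q$. Let $u=c(v)$ be an $F$-arc in $Q$ defined on an interval containing $[v_z-\frac\alpha{10},v_z+\frac\alpha{10}]$, with $|u_z-c(v_z)|\le\frac45\alpha$. Then either $z$ lies on the graph of $c$, or an $E$-arc in $Q$ of length at most $2\alpha$ joins $z$ to a point of the graph whose height differs from $v_z$ by at most $\alpha/10$.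
\end{lemma}

\begin{proof}
By Peano's theorem there is an $E$-arc $v=g(u)$, $|u-u_z|\le\alpha$, through $z$, and $|g(u)-v_z|\le\alpha/10$. So $G(u)=u-c(g(u))$ is defined and continuous, and $|c(g(u))-u_z|\le\frac\alpha{100}+\frac45\alpha<\alpha$. Hence $G(u_z+\alpha)>0>G(u_z-\alpha)$, and $G(u^*)=0$ for some $u^*$ with $|u^*-u_z|<\alpha$. The point $(u^*,g(u^*))$ is on the graph of $c$, and the part of the graph of $g$ between $u_z$ and $u^*$ has length at most $2\alpha$ by (B1).
\end{proof}

\subsection*{No return in the plane}
The $F$-sides of the triangle may grow long and later become short again. At that moment the two ends of the $E$-side are close, and we need to know that the $E$-side itself is short. On the torus this is not automatic: a line of irrational slope has arbitrarily long segments with arbitrarily close ends. But a triangle lifts to a triangle, and in the plane a curve tangent to a line field defined everywhere cannot come back to a box that it has crossed. The usual proofs of such statements rely on uniqueness of integral curves, which we do not have. We use instead Hopf's Umlaufsatz: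

\smallskip
\emph{Let $\Gamma$ be a simple closed curve in $\mathbb R^2$ made of finitely many regular $C^1$ pieces, such that at each corner the exterior angle, measured from the incoming to the outgoing tangent, lies in $(-\pi,\pi)$. Then the total change of the angle of the tangent along the pieces plus the sum of the exterior angles equals $\pm2\pi$.}
\smallskip

Fix $\tilde x\in\mathbb R^2$ and use the affine coordinates $(u,v)$ of the box at $\tilde x$ to measure angles. The lift of $E$ is a continuous map from $\mathbb R^2$ to the space $\mathbb R/\pi\mathbb Z$ of directions. Since $\mathbb R^2$ is simply connected, it lifts to a continuous function $\vartheta\colon\mathbb R^2\to\mathbb R$, and $Y=(\cos\vartheta,\sin\vartheta)$ spans $E$. On the connected set $Q$ the slope of $E$ is at most $\frac1{10}$, so after adding a multiple of $\pi$ we have $|\vartheta|<\pi/4$ on $Q$.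

\begin{lemma}[no return]\label{lem:noreturn}
A $C^1$ curve $\eta\colon[t_0,t_1]\to\mathbb R^2$ with $\eta'=Y(\eta)$ is injective and meets each segment $V=\{u=u_0,\ |v|\le r\}$, $|u_0|\le r$, at most once. Consequently, an $E$-arc in $\mathbb R^2$ with both endpoints in $Q(r/4)$ is contained in $Q$.
\end{lemma}

\begin{proof}
Let $P$ be the set of pairs $t<t'$ in $[t_0,t_1]$ such that $\eta(t)=\eta(t')$ or $\eta(t),\eta(t')\in V$, and suppose $P\ne\emptyset$. Choose $\tau>0$ such that $\vartheta\circ\eta$ varies by less than $\pi/4$ on every interval of length at most $\tau$. Let $0<t'-t\le\tau$. On $[t,t']$ the velocity has a positive component along $\eta'(t)$, so $\eta(t')\ne\eta(t)$. If $\eta(t)\in V$, then $|\vartheta\circ\eta|<\pi/2$ on $[t,t']$, so $u$ increases strictly and $\eta(t')\notin V$. Thus $t'-t>\tau$ on $P$. It follows that $P$ is closed in $[t_0,t_1]^2$, hence compact, and we can take $(t,t')\in P$ with $t'-t$ minimal. Put $y=\eta(t)$, $y'=\eta(t')$. The angle of the tangent of $\eta$ changes by $\vartheta(y')-\vartheta(y)$ along $[t,t']$.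

Suppose $y=y'$. By minimality $\eta|_{[t,t']}$ is a simple closed curve. Its exterior angle at $y$ is $0$, because $\eta'(t)=Y(y)=\eta'(t')$. The sum in the Umlaufsatz is $\vartheta(y)-\vartheta(y)=0$, a contradiction.

Suppose $y\ne y'$, so that $y,y'\in V$. By minimality $\eta$ is injective on $[t,t']$ and $\eta((t,t'))$ avoids $V$. So $\eta|_{[t,t']}$ followed by the segment from $y'$ to $y$ is a simple closed curve. The segment has constant direction $\omega=\pm\pi/2$. Since $|\vartheta(y)|,|\vartheta(y')|<\pi/4$, the exterior angles are $\omega-\vartheta(y')$ at $y'$ and $\vartheta(y)-\omega$ at $y$, both in $(-\pi,\pi)$. The sum in the Umlaufsatz is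
\[
\bigl(\vartheta(y')-\vartheta(y)\bigr)+\bigl(\omega-\vartheta(y')\bigr)+\bigl(\vartheta(y)-\omega\bigr)=0,
\]
again a contradiction. Hence $P=\emptyset$.

Now let $\sigma$ be an $E$-arc with endpoints in $Q(r/4)$. Parametrized by Euclidean arc length in the coordinates $(u,v)$ and suitably oriented, it satisfies $\sigma'=Y(\sigma)$; say it runs from $y$ to $y'$. By Peano's theorem there is an $E$-arc in $Q$ from $y'$ in the direction of increasing $u$ up to the segment $V=\{u=r/2,\ |v|\le r\}$: it needs $\Delta u\le 3r/4$, so $|v|$ stays below $r$. Appending it to $\sigma$ gives a $C^1$ curve $\eta$ with $\eta'=Y(\eta)$ that ends on $V$. Suppose $\sigma$ leaves $Q$. While it stays in $Q$ after $y$, the coordinate $u$ increases and $|v|\le\frac r4+\frac1{10}\cdot\frac{5r}4<r$. So it first leaves through the side $u=r$, and before that it meets $V$. Then $\eta$ meets $V$ twice, which is impossible.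
\end{proof}

\subsection*{The scale}
Put $A=1+\dfrac2{e^\chi-1}$. All we use is that
\begin{equation}\label{eq:A}
A\ge1\qquad\text{and}\qquad \frac1A\sum_{j\ge1}e^{-\chi j}=\frac1{A(e^\chi-1)}=\frac1{e^\chi+1}\le\frac12 .
\end{equation}
Fix once and for all $\delta>0$ with
\begin{equation}\label{eq:delta}
\delta\le r/8,\qquad 2K\delta\le\varepsilon_0,\qquad A\delta\le\varepsilon_0 .
\end{equation}
An arc is \emph{long} if its length is greater than $\delta$.

\section{Branching forces long arcs}\label{sec:triangles}

Suppose $F$ is not uniquely integrable at $p$. Take two unit-speed $F$-arcs that violate uniqueness and use the box at $p$ with $\mathbf f$ their common initial vector. Near $p$ the arcs are graphs of solutions $c_1,c_2\colon[0,s_0]\to\mathbb R$, $0<s_0\le r/4$, of $u'=b(u,v)$, $u(0)=0$. If $c_1=c_2$ on some $[0,s]$, the arcs would have the same initial piece, parametrized by arc length from $p$, and would coincide near $p$. So $c_1\ne c_2$ at points arbitrarily close to $0$. For $s\in(0,s_0]$ let $\gamma_i^s$ be the graph of $c_i$ over $[0,s]$; it lies in $Q(r/4)$ and has length at most $2s$. Call a time $n\ge0$ \emph{bad for $s$} if $f^{-n}\gamma^s_1$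 or $f^{-n}\gamma^s_2$ is long, and \emph{good} otherwise. Put
\[
\theta=\frac{3\chi}{3\chi+\log K}\in(0,1).
\]

\begin{proposition}\label{prop:dense}
If $F$ is not uniquely integrable at $p$, then for every $s\in(0,s_0]$
\[
\liminf_{n\to\infty}\frac1n\#\{k<n:\ k\text{ is bad for }s\}\ge\theta .
\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] plot[domain=0:3.3] ({-0.04*\x*\x},\x) node[above left] {$\gamma_1^s$};
\draw[thick] plot[domain=0:3.3] ({0.05*\x*\x},\x) node[above right] {$\gamma_2^s$};
\draw[very thick] (-0.25,2.5) -- node[above] {$\sigma$} (0.338,2.6);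
\fill (0,0) circle (1.5pt) node[below] {$p$};
\fill (-0.25,2.5) circle (1.5pt) node[left] {$z_1$};
\fill (0.338,2.6) circle (1.5pt) node[right] {$z_2$};
\draw[->] (1.6,1.4) -- node[above] {$f^{-n}$} (3.2,1.4);
\begin{scope}[xshift=5.6cm]
\draw[thick] plot[domain=0:1.9] ({-0.3*\x*\x},\x);
\draw[thick] plot[domain=0:1.9] ({0.35*\x*\x},\x);
\draw[very thick] (-0.675,1.5) -- node[above] {$w_n$} (0.896,1.6);
\fill (0,0) circle (1.5pt) node[below] {$f^{-n}p$};
\fill (-0.675,1.5) circle (1.5pt);
\fill (0.896,1.6) circle (1.5pt);
\node[left] at (-0.25,0.8) {$\tau_n^1$};
\node[right] at (0.3,0.8) {$\tau_n^2$};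
\end{scope}
\end{tikzpicture}
\caption{Two curves tangent to $F$ that branch at $p$, joined by a curve $\sigma$ tangent to $E$, and the image of this triangle under $f^{-n}$. While the triangle is small, domination increases the ratio of the width $w_n$ to the height $\max(\tau^1_n,\tau^2_n)$ at each step, but the ratio cannot exceed $1$.}
\label{fig:triangle}
\end{figure}

\begin{proof}
\emph{The triangle.} Choose $h\in(0,s/2]$ with $c_1(h)\ne c_2(h)$ and let $z_1=(c_1(h),h)$. Apply Lemma~\ref{lem:crossing} with $z=z_1$, $c=c_2$ and $\alpha=h/4$. The rectangle lies in $Q$ because $z_1\in Q(r/4)$ and $\alpha\le r/32$; the function $c_2$ is defined on $[0,s]\supset[h-\frac h{40},h+\frac h{40}]$; and $|c_1(h)-c_2(h)|\le\frac h{10}+\frac h{10}=\frac45\alpha$. Since $z_1\notin\gamma_2^s$, we obtain an $E$-arc $\sigma\subset Q$ of positive length from $z_1$ to a point $z_2\in\gamma_2^s$ at positive height. The \emph{triangle} is the closed path formed by $\sigma$ and the parts of $\gamma_1^s,\gamma_2^s$ from $p$ to $z_1,z_2$ (Figure~\ref{fig:triangle}); the two $F$-sides may meet again, which does no harm. The \emph{$n$-th triangle} is its image under $f^{-n}$. Let $\tau_n^1,\tau_n^2$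 be the lengths of its $F$-sides and $w_n$ the length of its $E$-side, and put $\tau_n=\max(\tau_n^1,\tau_n^2)$ and $R_n=w_n/\tau_n>0$.

\emph{(a) If $n$ is good, then $w_n\le\tau_n\le\delta$.} The $F$-sides are parts of the arcs $f^{-n}\gamma_i^s$, so $\tau_n\le\delta$. The triangle lies in $Q$, so it lifts to a closed path in $\mathbb R^2$, and a lift of $f^{-n}$ carries this path to a closed lift of the $n$-th triangle. In the box at the lift of $f^{-n}p$, the $F$-sides start at the center and have length at most $r/8$. By (B3) they lie in $Q$, and by (B1) their endpoints satisfy $|v|\le2\tau_n^i\le r/4$ and $|u|\le\frac15\tau_n^i$. The lifted $E$-side joins these endpoints, so it lies in $Q$ by Lemma~\ref{lem:noreturn}. By (B1), $w_n\le2|\Delta u|\le\frac25(\tau_n^1+\tau_n^2)\le\tau_n$.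

\emph{(b) If $n$ is good, then $R_{n+1}\ge e^{6\chi}R_n$.} Let $y=f^{-n-1}p$. By (a), every point of the $n$-th triangle is joined to $f^{-n}p$ by a path along the sides of length at most $\tau_n+w_n\le2\delta$. Applying $f^{-1}$, every point of the $(n+1)$-st triangle is within $2K\delta\le\varepsilon_0$ of $y$. By \eqref{eq:length} and \eqref{eq:eps},
\[
w_{n+1}\ge\frac{e^{-\chi}}{J^E(y)}\,w_n,\qquad\tau_{n+1}\le\frac{e^{\chi}}{J^F(y)}\,\tau_n ,
\]
and \eqref{eq:domination} gives $R_{n+1}/R_n\ge e^{-2\chi}J^F(y)/J^E(y)\ge e^{6\chi}$.

\emph{(c) For every $n$, $R_{n+1}\ge K^{-2}R_n$,} because $w_{n+1}\ge K^{-1}w_n$ and $\tau_{n+1}\le K\tau_n$.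

\emph{Counting.} Let $\beta(n)$ be the number of bad times in $[0,n)$. If $n$ is good, (a)--(c) give $1\ge R_n\ge R_0\,e^{6\chi(n-\beta(n))}K^{-2\beta(n)}$. Taking logarithms, $(6\chi+2\log K)\beta(n)\ge6\chi n+\log R_0$, that is, $\beta(n)\ge\theta n-C$ with a constant $C\ge0$ independent of $n$. If $n$ is bad and $n^-$ is the last good time before $n$, then the $n-n^--1$ times strictly between $n^-$ and $n$ are bad, so
\[
\beta(n)\ge\theta n^--C+(n-n^-)-1\ge\theta n-C-1,
\]
since $\theta<1$. If there is no good time before $n$, then $\beta(n)=n$. So $\beta(n)\ge\theta n-C-1$ for all $n$.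
\end{proof}

The choice of $s$, $h$ and $\sigma$ affects only $R_0$, hence only $C$; the density $\theta$ does not see it. This is what allows us to take $s$ as small as we please in the two applications. The first is the nonlinear version of Example~\ref{ex:saddle}.

\begin{corollary}\label{cor:periodic}
$F$ is uniquely integrable at every periodic point $p$ with $|\lambda_F(p)|>1$.
\end{corollary}

\begin{proof}
Let $T$ be the period and $\lambda=|\lambda_F(p)|=J^F_T(f^{-T}p)$. By continuity there is $t>0$ with $J^F_T(f^{-T}x)\ge\lambda^{1/2}$ whenever $d(x,p)\le t$. If $\gamma$ is an $F$-arc starting at $p$ with $|\gamma|\le t$, then $|f^{-T}\gamma|\le\lambda^{-1/2}|\gamma|$ by \eqref{eq:length}, and $f^{-T}\gamma$ is again an $F$-arc starting at $p$ of length at most $t$. So $|f^{-kT}\gamma|\le|\gamma|$ for all $k\ge0$, and writing $n=kT+j$ with $0\le j<T$ we get $|f^{-n}\gamma|\le K^T|\gamma|$ for all $n\ge0$. If $F$ were not uniquely integrable at $p$, then for $2s\le\min(t,K^{-T}\delta)$ there would be no bad times for $s$, contradicting Proposition~\ref{prop:dense}.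
\end{proof}

This is the only place where the eigenvalue condition is used. In Example~\ref{ex:sink}, where it fails, all times $n$ with $2^ns>\delta$ are bad, in agreement with Proposition~\ref{prop:dense}.

\section{Long arcs are rare at non-periodic points}\label{sec:packing}

At a non-periodic point nothing is known about the growth of $F$ along the backward orbit, and bad times may well occur. We show that they are sparse. The statement concerns a single $F$-arc and has nothing to do with branching.

Put $\ell=\delta/100$. The matrices with columns $\mathbf e,\mathbf f$ have uniformly bounded inverses on the compact set $Z$, so $\Phi_y(Q(\ell/50))$ contains a Euclidean disk around $y$ whose radius is independent of $y$. Hence there is a finite cover $\mathcal C$ of $M$ such that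
\begin{equation}\label{eq:cover}
x,y\text{ in one element of }\mathcal C\ \Longrightarrow\ x=\Phi_y(u,v)\text{ with }|u|,|v|\le\ell/50 .
\end{equation}
Let $B$ be the number of elements of $\mathcal C$ and let $H\ge\chi^{-1}\log B$ be an integer. Both depend only on $f$, the norm and the choices made so far.

\begin{proposition}\label{prop:sparse}
Let $W\ge1$ be an integer and let $\gamma$ be an $F$-arc contained in $Q(r/2)$ in the box at some point $p$, such that $\gamma\cap f^{-k}\gamma=\emptyset$ for $1\le k\le W+H$. Then
\[
\limsup_{n\to\infty}\frac1n\#\{k<n:\ |f^{-k}\gamma|>\delta\}\le\frac{B(H+1)}W .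
\]
\end{proposition}

For the rest of the proof fix $W$ and $\gamma$, and write $X_n=f^{-n}\gamma$ and $L_n=|X_n|$, so that $f^jX_n=X_{n-j}$ for $0\le j\le n$. Each $X_n$ is a simple arc, since $\gamma$ is a graph in a box. Let $D>0$ be the minimum of the distances $d(\gamma,f^{-k}\gamma)$, $1\le k\le W+H$, and choose $n_*$ with
\begin{equation}\label{eq:nstar}
\varepsilon_0\,e^{-5\chi n}<\min(D,r/8)\qquad\text{for all }n\ge n_* .
\end{equation}

\subsection*{Records}
If $X_n$ is long, then $L_0/L_n$ is bounded, so $f^n$ does not expand $X_n$ much. To push a short $E$-arc forward from time $n$, however, we must keep it short at every intermediate step, and for that we need a bound on $L_{n-j}/L_n$ for all $j$. We single out the times at which such a bound holds. Call $n$ a \emph{record} if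
\[
L_{n-j}\le e^{\chi j}L_n\qquad(0\le j\le n),
\]
equivalently if $e^{\chi m}L_m\le e^{\chi n}L_n$ for all $m\le n$, and a \emph{big record} if moreover $L_n>\delta$. We bound the number of big records in a window and then show that every late long time comes shortly after a big record.

At a record, the average of $J^F_j$ over $X_n$ is $L_{n-j}/L_n\le e^{\chi j}$. Allowing a second factor $e^{\chi j}$ and the constant $A$ turns these averaged bounds into pointwise bounds, for all $j$ at once, on half of the arc. Let
\[
G_n=\{x\in X_n:\ J^F_j(x)\le Ae^{2\chi j}\ \text{ for }1\le j\le n\}.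
\]

\begin{lemma}\label{lem:good}
If $n$ is a record, then $G_n$ has arc-length measure at least $L_n/2$ in $X_n$.
\end{lemma}

\begin{proof}
By Chebyshev's inequality, the set where a function $g\ge0$ exceeds $t>0$ has measure at most $t^{-1}\int g$. By \eqref{eq:length}, $\int_{X_n}J^F_j\,ds=L_{n-j}\le e^{\chi j}L_n$. So $X_n\setminus G_n$ has measure at most $\sum_{j\ge1}e^{\chi j}L_n/(Ae^{2\chi j})$, which is at most $L_n/2$ by \eqref{eq:A}.
\end{proof}

Domination now converts slow growth of $F$ into contraction of $E$.

\begin{lemma}\label{lem:contract}
Let $x\in G_n$ and let $\sigma$ be an $E$-arc with endpoint $x$ and $|\sigma|\le\delta$. Then $|f^j\sigma|\le Ae^{-5\chi j}|\sigma|\le\varepsilon_0e^{-5\chi j}$ for $0\le j\le n$.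
\end{lemma}

\begin{proof}
The second inequality holds because $A\delta\le\varepsilon_0$. We prove the first by induction on $j$; for $j=0$ it says $A\ge1$. Let $1\le j\le n$. By \eqref{eq:domination}, $J^E_j(x)\le e^{-8\chi j}J^F_j(x)\le Ae^{-6\chi j}$. By the inductive hypothesis $|f^k\sigma|\le\varepsilon_0$ for $k<j$, so $d(f^ky,f^kx)\le\varepsilon_0$ for $y\in\sigma$, and $J^E(f^ky)\le e^\chi J^E(f^kx)$ by \eqref{eq:eps}. Multiplying over $k<j$ gives $J^E_j(y)\le e^{\chi j}Ae^{-6\chi j}$ on $\sigma$, and \eqref{eq:length} for $E$ finishes the step.
\end{proof}

\subsection*{Marked points}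
We do not yet know that the lengths $L_n$ are bounded, and a very long record could be followed by many long times. So we count length as well as arcs: on each big record we mark points of $G_n$, about one per fixed amount of length, and show that all marked points of a window are separated.

\begin{lemma}\label{lem:marked}
Let $n$ be a big record. There is a set $S_n\subset G_n$ with $\#S_n\ge\max\{1,L_n/(16\ell)\}$ such that, along $X_n$, any two points of $S_n$ are at distance at least $\ell$ from each other, and each is at distance at least $\ell$ from the ends of $X_n$.
\end{lemma}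

\begin{proof}
Let $N=\lfloor L_n/\ell\rfloor$. Since $L_n>100\ell$, we have $N\ge100$ and $\ell\le L_n/N<2\ell$. Cut $X_n$ into $N$ consecutive pieces of length $L_n/N$. The pieces that meet $G_n$ cover it, so by Lemma~\ref{lem:good} there are at least $N/2$ of them. Discard the first and the last piece of $X_n$; at least $N/2-2$ remain, and at least $N/4-1$ of these have indices of the same parity. Choose a point of $G_n$ in each of the latter. Two chosen points are separated by a whole piece, and so is each chosen point from each end. Finally $N/4-1\ge N/8\ge\max\{1,L_n/(16\ell)\}$.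
\end{proof}

Fix such a set $S_n$ for every big record $n$. A \emph{marked point} is a pair $(n,x)$ with $n$ a big record and $x\in S_n$.

\begin{lemma}[separation]\label{lem:separation}
Let $m\ge n_*$ and let $(n,x)\ne(n',y)$ be marked points with $n,n'\in[m,m+W+H]$. Then $x$ and $y$ do not lie in the same element of $\mathcal C$.
\end{lemma}

\begin{proof}
Suppose they do, and let $n'\le n$. We first join $x$ to $X_{n'}$ by a short $E$-arc. Let $\Lambda\subset X_{n'}$ be the set of points at distance at most $\ell/2$ from $y$ along $X_{n'}$. As $y$ is at distance at least $\ell$ from the ends, $\Lambda$ consists of two $F$-arcs of length $\ell/2$ starting at $y$. In the box at $y$, (B3) and (B1) show that $\Lambda$ is a graph $u=c(v)$ with $|c(v)|\le|v|/10$ over an interval containing $[-\ell/4,\ell/4]$. By \eqref{eq:cover}, $x=(u_x,v_x)$ with $|u_x|,|v_x|\le\ell/50$. Apply Lemma~\ref{lem:crossing} with $z=x$ and $\alpha=\ell/10$: the rectangle lies in $Q$ since $\ell\le r/800$; we have $|v_x|+\frac\alpha{10}\le\frac{3\ell}{100}<\frac\ell4$; and $|u_x-c(v_x)|\le\frac\ell{50}+\frac\ell{500}<\frac45\alpha$. So there is $x''\in\Lambda$ such that either $x''=x$, or an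 $E$-arc $\sigma$ with $|\sigma|\le\ell/5\le\delta$ joins $x$ to $x''$.

\emph{Case $n'<n$.} Put $k=n-n'$, so $1\le k\le W+H$. Then $f^{n'}x''\in\gamma$ and $f^{n'}x\in X_k=f^{-k}\gamma$, so these points are at distance at least $D$. But Lemma~\ref{lem:contract} with $j=n'\le n$ and \eqref{eq:nstar} give $d(f^{n'}x,f^{n'}x'')\le\varepsilon_0e^{-5\chi n'}<D$; if $x''=x$ the distance is $0$. This is a contradiction.

\emph{Case $n'=n$.} Then $x\ne y$, and $x$ is at distance at least $\ell$ from $y$ along the simple arc $X_n$. So $x\notin\Lambda$, $x''\ne x$, and $\sigma$ exists. The distinct points $f^nx$ and $f^nx''$ of $\gamma$ are joined by the $E$-arc $f^n\sigma$, of length less than $r/8$ by Lemma~\ref{lem:contract} and \eqref{eq:nstar}. It starts on $\gamma\subset Q(r/2)$ in the box at $p$, so it lies in $Q$ by (B3). It meets $\gamma$ twice, which contradicts (B2).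
\end{proof}

The first case uses the disjointness hypothesis, and it is here that a periodic point $p\in\gamma$ of period $T\le W+H$ would break the argument, since then $p\in\gamma\cap f^{-T}\gamma$. The second case prevents one long arc from accumulating on itself.

\begin{lemma}\label{lem:count}
For $m\ge n_*$ there are at most $B$ big records in $[m,m+W+H]$. Every big record $n\ge n_*$ satisfies $L_n\le B\delta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:separation}, sending a marked point $(n,x)$ with $n\in[m,m+W+H]$ to an element of $\mathcal C$ containing $x$ is injective, so there are at most $B$ such marked points. Each big record carries at least one, which gives the first claim. For the second take $m=n$: then $L_n/(16\ell)\le\#S_n\le B$, so $L_n\le16\ell B\le B\delta$.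
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
Let $L_n>\delta$ and let $q=q(n)$ maximize $e^{\chi q}L_q$ over $0\le q\le n$. Then $q$ is a record, and
\begin{equation}\label{eq:q}
L_q\ge e^{\chi(n-q)}L_n>e^{\chi(n-q)}\delta ,
\end{equation}
so $q$ is a big record. If $q<n_*$, then \eqref{eq:q} gives $e^{\chi(n-n_*)}\delta<\max_{j<n_*}L_j$, which bounds $n$ by some $n_{**}$. So if $n>n_{**}$ and $L_n>\delta$, then $q(n)\ge n_*$, and Lemma~\ref{lem:count} and \eqref{eq:q} give $e^{\chi(n-q)}<B$, hence $0\le n-q(n)\le H$.

Let $m\ge\max(n_{**},n_*+H)$. Every $n\in(m,m+W]$ with $L_n>\delta$ has $q(n)\in[m-H,m+W]$. By Lemma~\ref{lem:count}, applied with $m-H\ge n_*$ in place of $m$, this interval contains at most $B$ big records, and a big record $q$ equals $q(n)$ only for $n\in[q,q+H]$, that is, for at most $H+1$ values of $n$. So at most $B(H+1)$ of any $W$ consecutive integers greater than $\max(n_{**},n_*+H)$ satisfy $L_n>\delta$. Cutting these integers into blocks of length $W$ gives the bound on the upper density.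
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pointwise}]
By the remark after the statement it suffices to treat $F$, and periodic points with $|\lambda_F|>1$ are covered by Corollary~\ref{cor:periodic}. Let $p$ be non-periodic and suppose that $F$ is not uniquely integrable at $p$; let $\gamma_1^s,\gamma_2^s$ be as in Section~\ref{sec:triangles}. Choose an integer $W>2B(H+1)/\theta$, which is possible because $B$, $H$, $\theta$ depend neither on $W$ nor on $s$. Since $f^{-k}p\ne p$ for $1\le k\le W+H$ and $\gamma_i^s$ lies within distance $2s$ of $p$, for small $s$ we have $\gamma_i^s\cap f^{-k}\gamma_i^s=\emptyset$ for these $k$ and $i=1,2$. Proposition~\ref{prop:sparse} applies to both arcs. A time is bad for $s$ when one of the two images is long, so the upper density of the bad times is at most $2B(H+1)/W<\theta$. This contradicts Proposition~\ref{prop:dense}.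
\end{proof}

\section{From unique integrability to the invariant foliations}\label{sec:foliations}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
At every periodic point $|\lambda_E|<1<|\lambda_F|$, so by Theorem~\ref{thm:pointwise} both bundles are uniquely integrable at every point. We construct the foliation tangent to $F$; for $E$, apply the result to $f^{-1}$, whose periodic points are again hyperbolic saddles.

\emph{Global uniqueness.} Let $\eta_1,\eta_2$ be unit-speed $C^1$ curves tangent to $F$, defined on the same interval, with $\eta_1(t_0)=\eta_2(t_0)$ and $\eta_1'(t_0)=\eta_2'(t_0)$. Then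
\begin{equation}\label{eq:unique}
\eta_1=\eta_2 .
\end{equation}
Indeed, the set of $t$ at which positions and velocities agree is closed, and it is open by unique integrability at $\eta_1(t)$, applied with the initial vector $\eta_1'(t)$ for later times and $-\eta_1'(t)$ for earlier times. Parametrizing graphs by arc length in the direction of increasing $v$, we see that in a box two solutions of $u'=b(u,v)$ that agree at one height agree on their common interval.

\emph{Leaves.} By Peano's theorem and (B1), from every point $y$ and in either direction of $F_y$ there starts an $F$-arc of length at least $r/2$, namely a graph over $[0,r]$ in the box at $y$. Concatenating such arcs with matching directions, we obtain for every $x$ and every unit vector $w\in F_x$ a unit-speed $C^1$ curve $\eta\colon\mathbb R\to M$ tangent to $F$ with $\eta(0)=x$, $\eta'(0)=w$. Call such curves \emph{complete}, and let $\mathcal F$ be the family of their images. If $\eta_1(t_1)=\eta_2(t_2)$ for complete curves, then $\eta_2'(t_2)=\pm\eta_1'(t_1)$, and \eqref{eq:unique} gives $\eta_2(t_2+t)=\eta_1(t_1\pm t)$ for all $t$. So $\mathcal F$ is a partition of $M$, and by \eqref{eq:unique}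 every $F$-arc is a piece of a complete curve. Apply the identity to $\eta_1=\eta_2=\eta$ and $t_1<t_2$. With the minus sign, $\eta$ would be symmetric about $t_m=(t_1+t_2)/2$, forcing $\eta'(t_m)=0$. So the sign is plus and $t_2-t_1$ is a period of $\eta$. Hence either $\eta$ is injective, or it descends to an injective immersion of the circle $\mathbb R/T_0\mathbb Z$, with $T_0$ the least positive period. The elements of $\mathcal F$ are therefore connected immersed $C^1$ curves tangent to $F$.

\emph{Foliation boxes.} Work in the box at $x\in M$. For $|u_0|\le r/2$, Peano's theorem gives a solution $U(u_0,\cdot)$ of $u'=b(u,v)$ on $[-r,r]$ with $U(u_0,0)=u_0$, and it is unique. The function $U$ is continuous. Indeed, let $u_n\to u_0$. The functions $U(u_n,\cdot)$ are bounded and $\frac1{10}$-Lipschitz, so by the Arzel\`a--Ascoli theorem every subsequence has a uniformly convergent subsequence. Passing to the limit in $U(u_n,v)=u_n+\int_0^vb(U(u_n,t),t)\,dt$ shows that its limit solves the equation with value $u_0$ at $0$, so it is $U(u_0,\cdot)$. Hence $U(u_n,\cdot)\to U(u_0,\cdot)$ uniformly. The map $\Psi(u_0,v)=(U(u_0,v),v)$ on $[-\frac r2,\frac r2]\times[-r,r]$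 is thus continuous. It is injective, since two solutions with the same value at some height have the same value at height $0$. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. The image contains $\{|u|\le\frac r4,\ |v|\le r\}$: a solution through a point of this set, continued to height $0$, arrives at some $u_0$ with $|u_0|\le\frac r4+\frac r{10}<\frac r2$, and by uniqueness it is a restriction of $U(u_0,\cdot)$. So the image of $\Psi$ is a neighborhood of $x$, and its plaques are $F$-arcs, hence arcs of leaves. Thus $\mathcal F$ is a foliation tangent to $F$.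

\emph{Uniqueness.} Let $\mathcal F'$ be any partition of $M$ into connected immersed $C^1$ curves tangent to $F$; continuity of the partition is not needed. Let $L'\in\mathcal F'$ be the image of an immersion $\iota$ of a connected one-dimensional manifold $N$. Every $t\in N$ has a neighborhood that $\iota$ maps onto an $F$-arc with $\iota(t)$ in its interior, and this arc is a piece of a complete curve. Two consequences follow. First, the leaf of $\mathcal F$ through $\iota(t)$ is locally constant in $t$, so $L'$ lies in one leaf $L=\eta(\mathbb R)$ of $\mathcal F$. Second, if $\eta(t_0)\in L'$, then by \eqref{eq:unique} the arc of $L'$ around $\eta(t_0)$ is the image under $\eta$ of an interval with $t_0$ in its interior, so $\eta^{-1}(L')$ is open in $\mathbb R$. Given a leaf $L=\eta(\mathbb R)$ of $\mathcal F$, the nonempty sets among the $\eta^{-1}(L')$, $L'\in\mathcal F'$, form a partition of $\mathbb R$ into open sets, so there is only one, and $L\subset L'$ for the corresponding $L'$. Together with the first consequence this gives $L=L'$. Hence $\mathcal F'=\mathcal F$.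

\emph{Invariance.} Since $Df$ preserves $F$, the family $\{f(L):L\in\mathcal F\}$ is a partition of $M$ into connected immersed $C^1$ curves tangent to $F$. By the uniqueness just proved it equals $\mathcal F$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HG}
Baolin He and Shaobo Gan,
\emph{Non-integrability of dominated splitting on $\mathbb{T}^2$},
arXiv:1404.1770 (2014).

\end{thebibliography}
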